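# Jacobson–Morozov triples for homogeneous elements of $\mathfrak g_w$ in a Kac–Moody algebra

## 1. A lowest weight module attached to a dominant grading

The proof in this lecture turns on one representation. We start with a Kac–Moody algebra $\mathfrak g$ graded by an element $\dot\tau$ of its Cartan subalgebra. From these data we build an irreducible module $V$ with a distinguished vector $v$ such that

* every $x$ of degree $0$ acts on $v$ by the scalar $-N(\dot\tau,x)$, where $(\cdot,\cdot)$ is the invariant form and $N\ge1$ is a fixed integer;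
* every $y$ of negative degree kills $v$.

So $V$ is a place where the linear functional $x\mapsto(\dot\tau,x)$ on degree-zero elements becomes an eigenvalue. We first build $V$; Section 2 says what it is for.

**Conventions.** We write [K] for Kac, *Infinite dimensional Lie algebras*, 3rd ed. Let $\mathfrak g=\mathfrak g(A)$ be a symmetrizable Kac–Moody algebra over $\mathbb C$, with $A$ a finite generalized Cartan matrix, $\mathfrak h$ its standard realization, simple roots $\alpha_i$, coroots $\alpha_i^\vee$, and Chevalley generators $e_i,f_i$: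
$$[e_i,f_j]=\delta_{ij}\alpha_i^\vee,\qquad \alpha_j(\alpha_i^\vee)=A_{ij}.$$
Put $Q_+=\sum_i\mathbb Z_{\ge0}\alpha_i$, and let $\mathfrak n^+$ (resp. $\mathfrak n^-$) be the subalgebra generated by the $e_i$ (resp. $f_i$). The root system is $\Phi=\Phi^+\sqcup\Phi^-$, and $\mathfrak g=\mathfrak h\oplus\bigoplus_{\beta\in\Phi}\mathfrak g_\beta$.

**The form** [K, §2.1–2.3]. There are a nondegenerate invariant symmetric bilinear form $(\cdot,\cdot)$ on $\mathfrak g$ and positive rational numbers $\varepsilon_i$ with
$$(\alpha_i^\vee,t)=\varepsilon_i\,\alpha_i(t)\qquad(t\in\mathfrak h). \tag{1}$$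
Root spaces $\mathfrak g_\beta,\mathfrak g_\gamma$ are orthogonal unless $\beta+\gamma=0$, where $\mathfrak h$ counts as the space of weight $0$. Also $(e_i,f_i)=\varepsilon_i$: choose $t\in\mathfrak h$ with $\alpha_i(t)\ne0$, and compare $(\alpha_i^\vee,t)=([e_i,f_i],t)=(e_i,[f_i,t])=\alpha_i(t)(e_i,f_i)$ with (1).

**The grading.** Let $T$ be the maximal torus of the minimal Kac–Moody group $G^{min}$ of $\mathfrak g$, and let $\tau\subset T$ be an integral one-parameter subgroup whose derivative $\dot\tau\in\mathfrak h$ is dominant, that is, $\alpha_i(\dot\tau)\ge0$ for all $i$. Put $\mathfrak g_n=\{x\in\mathfrak g:[\dot\tau,x]=nx\}$. We assume that every $\mathfrak g_n$ is finite-dimensional. Then $\mathfrak g=\bigoplus_{n\in\mathbb Z}\mathfrak g_n$, with $[\mathfrak g_m,\mathfrak g_n]\subset\mathfrak g_{m+n}$. The proof uses only that the $\alpha_i(\dot\tau)$ are nonnegative integers and that each $\mathfrak g_n$ is finite-dimensional; so in examples we specify just the integers $\alpha_i(\dot\tau)$.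

Two consequences will be used throughout.

*The pairing.* For $a\in\mathfrak g_m$, $b\in\mathfrak g_n$, invariance gives $m(a,b)=([\dot\tau,a],b)=-(a,[\dot\tau,b])=-n(a,b)$, so $(\mathfrak g_m,\mathfrak g_n)=0$ unless $m+n=0$. If $a\in\mathfrak g_n$ is orthogonal to $\mathfrak g_{-n}$, it is therefore orthogonal to all of $\mathfrak g$, and $a=0$. Hence $\mathfrak g_n\times\mathfrak g_{-n}\to\mathbb C$ is a perfect pairing of finite-dimensional spaces.

*Degree zero.* Let $I_0=\{i:\alpha_i(\dot\tau)=0\}$. For a positive root $\beta=\sum n_i\alpha_i$ all terms of $\beta(\dot\tau)=\sum n_i\alpha_i(\dot\tau)$ are nonnegative, so $\beta(\dot\tau)=0$ if and only if $n_i=0$ for all $i\notin I_0$. Hence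
$$\mathfrak g_0=\mathfrak n_0^-\oplus\mathfrak h\oplus\mathfrak n_0^+,$$
where $\mathfrak n_0^+$ (resp. $\mathfrak n_0^-$) is generated by the $e_i$ (resp. $f_i$) with $i\in I_0$.

**Lowest weight modules** [K, Lemma 10.1, twisted by the Chevalley involution]. A $\mathfrak g$-module is integrable if $\mathfrak h$ acts diagonalizably and all $e_i,f_i$ act locally nilpotently (every vector is killed by some power). If $\lambda\in\mathfrak h^*$ satisfies $\lambda(\alpha_i^\vee)\in\mathbb Z_{\ge0}$ for all $i$, the irreducible lowest weight module $L^-(-\lambda)$ is integrable. It is generated by a vector $v\neq0$ with $f_iv=0$ for all $i$ and $tv=-\lambda(t)v$ for $t\in\mathfrak h$, and its weights lie in $-\lambda+Q_+$.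

**Definition (the module $V$).** Choose an integer $N\ge1$ with $N\varepsilon_i\in\mathbb Z$ for all $i$; this is possible because the $\varepsilon_i$ are rational. Put
$$\lambda:=N(\dot\tau,\cdot)|_{\mathfrak h}.$$
By (1), $\lambda(\alpha_i^\vee)=N\varepsilon_i\alpha_i(\dot\tau)\in\mathbb Z_{\ge0}$, and $\lambda(\alpha_i^\vee)=0$ for $i\in I_0$. Let $V=L^-(-\lambda)$, with lowest weight vector $v$.

**Lemma 1.** (i) $xv=-N(\dot\tau,x)\,v$ for all $x\in\mathfrak g_0$. (ii) $yv=0$ for all $y\in\mathfrak g_{-d}$, $d\ge1$.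

*Proof.* (ii) Every weight of $V$ has the form $-\lambda+\sum n_i\alpha_i$ with $n_i\ge0$, so the eigenvalues of $\dot\tau$ on $V$ lie in $-\lambda(\dot\tau)+\mathbb Z_{\ge0}$. But $\dot\tau\,yv=y\dot\tau v+[\dot\tau,y]v=(-\lambda(\dot\tau)-d)\,yv$. So $yv=0$.

(i) For $x\in\mathfrak h$ this is the definition of $\lambda$. If $x\in\mathfrak g_0$ lies in a root space, then $(\dot\tau,x)=0$, so we must show $\mathfrak n_0^\pm v=0$. Since $f_iv=0$ for all $i$, $\mathfrak n_0^-v=0$. Let $i\in I_0$ and $u=e_iv$. For every $j$,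
$$f_ju=e_if_jv+[f_j,e_i]v=-\delta_{ij}\alpha_i^\vee v=\delta_{ij}\lambda(\alpha_i^\vee)v=0 .$$
So $\mathfrak n^-u=0$, and $u$ is a weight vector. By the Poincaré–Birkhoff–Witt theorem $U(\mathfrak g)u=U(\mathfrak n^+)u$, whose weights lie in $-\lambda+\alpha_i+Q_+$. This set does not contain $-\lambda$. If $u\ne0$, then $U(\mathfrak g)u$ would be a nonzero proper submodule, contradicting irreducibility. So $e_iv=0$ for $i\in I_0$, and $\mathfrak n_0^+v=0$. $\square$

**Example 1.** Let $\mathfrak g=\mathfrak{sl}_3$ with form $\operatorname{tr}(ab)$, so $\varepsilon_i=1$; write $E_{ij}$ for the matrix units. Take $\alpha_1(\dot\tau)=1$, $\alpha_2(\dot\tau)=0$, i.e. $\dot\tau=\operatorname{diag}(\tfrac23,-\tfrac13,-\tfrac13)$. Then $\mathfrak g_1=\langle E_{12},E_{13}\rangle$, $\mathfrak g_{-1}=\langle E_{21},E_{31}\rangle$, and $\mathfrak g_0$ consists of the matrices with blocks of size $1$ and $2$. With $N=1$ we get $\lambda(\alpha_1^\vee)=1$, $\lambda(\alpha_2^\vee)=0$, so $V=(\mathbb C^3)^*$ with $v$ the first coordinate function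 $x_1$. A matrix $a$ acts by $(a\varphi)(u)=-\varphi(au)$. So $x\in\mathfrak g_0$ acts on $v$ by $-x_{11}$. Since $\operatorname{tr}x=0$, $(\dot\tau,x)=\tfrac23x_{11}-\tfrac13(x_{22}+x_{33})=x_{11}$, as Lemma 1 says. Also $E_{21},E_{31}$ kill $v$, since the first coordinate of $E_{j1}u$ is zero for $j=2,3$.

## 2. What $V$ is for: extending nilpotent elements to $\mathfrak{sl}_2$-triples

The Jacobson–Morozov theorem says that a nilpotent element $e$ of a finite-dimensional semisimple Lie algebra is the raising element of some $\mathfrak{sl}_2$-triple. We ask for an analogue in Kac–Moody algebras.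

**Definition (triples).** An element $e\in\mathfrak g$ can be extended into an $\mathfrak{sl}_2$-triple if there is a Lie algebra homomorphism $\theta_e:\mathfrak{sl}_2(\mathbb C)\to\mathfrak g$ sending $\begin{pmatrix}0&1\\0&0\end{pmatrix}$ to $e$. Equivalently, there are $h,f\in\mathfrak g$ with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$. If $e\in\mathfrak g_d$, we call the triple homogeneous if $h\in\mathfrak g_0$ and $f\in\mathfrak g_{-d}$. The zero triple is allowed.

**Definition (inversion sets).** Let $W$ be the Weyl group, generated by $s_i(\alpha_j)=\alpha_j-A_{ij}\alpha_i$. For $w\in W$ put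
$$\Phi_w=\{\beta\in\Phi^+:w^{-1}\beta\in\Phi^-\},\qquad \mathfrak g_w=\bigoplus_{\beta\in\Phi_w}\mathfrak g_\beta .$$
The set $\Phi_w$ is closed, so $\mathfrak g_w$ is a subalgebra.

**Example 2.** In $\mathfrak{sl}_3$, $\Phi_{s_1s_2}=\{\alpha_1,s_1\alpha_2\}=\{\alpha_1,\alpha_1+\alpha_2\}$ and $\mathfrak g_{s_1s_2}=\langle E_{12},E_{13}\rangle$. This is the space $\mathfrak g_1$ of Example 1.

**Example 3.** Let $\widehat{\mathfrak{sl}}_2=\mathfrak{sl}_2[t^{\pm1}]\oplus\mathbb Cc\oplus\mathbb CD$, with $c$ central, $[D,t^ma]=mt^ma$ and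
$$[t^ma,t^nb]=t^{m+n}[a,b]+m\,\delta_{m+n,0}\operatorname{tr}(ab)\,c .$$
Let $\sigma_+,\sigma_0,\sigma_-$ be the standard basis of $\mathfrak{sl}_2$. Then $e_1=\sigma_+$, $f_1=\sigma_-$, $e_0=t\sigma_-$, $f_0=t^{-1}\sigma_+$, so $\alpha_1^\vee=\sigma_0$, $\alpha_0^\vee=c-\sigma_0$, and $\alpha_0^\vee+\alpha_1^\vee=c$. With $\delta=\alpha_0+\alpha_1$ we have $s_1\alpha_0=\alpha_0+2\alpha_1=\alpha_1+\delta$, so $\Phi_{s_1s_0}=\{\alpha_1,\alpha_1+\delta\}$ and $\mathfrak g_{s_1s_0}=\langle\sigma_+,t\sigma_+\rangle$.

It is known (Kumar) that for $e\in\mathfrak g_w$ the operator $\operatorname{ad}_e$ is locally nilpotent: for every $y\in\mathfrak g$ there is $M$ with $\operatorname{ad}_e^M(y)=0$. We use this fact as given. The problem, from Sam Jeralds, "Toward a Jacobson–Morozov theorem for Kac–Moody Lie algebras", arXiv:2108.01120 (2021), is whether every $e\in\mathfrak g_w\cap\mathfrak g_d$ with $d\ge1$ can be extended into an $\mathfrak{sl}_2$-triple. For affine $\mathfrak g$ the affirmative answer is known (Ressayre). We prove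 that the answer is yes for every symmetrizable $\mathfrak g$, every $w$, every $\tau$ as in Section 1, every $d\ge1$ and every $e$.

**Theorem A.** Let $e\in\mathfrak g_w\cap\mathfrak g_d$, $d\ge1$. There are $h\in\mathfrak g_0$ and $f\in\mathfrak g_{-d}$ with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$. Moreover $\mathfrak g$ is a direct sum of finite-dimensional simple modules over $\langle e,h,f\rangle$; in particular $\operatorname{ad}_f$ is locally nilpotent.

**Theorem B.** The conclusion of Theorem A holds for every $e\in\mathfrak g_d$ ($d\ge1$) such that $\operatorname{ad}_e$ is locally nilpotent on $\mathfrak g$ and $e^nv=0$ for some $n$, where $v$ is the lowest weight vector of the module $V$ of Section 1. A homogeneous triple containing $e$ is unique up to a unipotent group of automorphisms of $\mathfrak g$ fixing $e$.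

**Theorem C.** If $\det A\ne0$, then $e\in\mathfrak g_d$ ($d\ge1$) lies in a triple $(e,h,f)$ with $h\in\mathfrak g_0$, $f\in\mathfrak g_{-d}$ for which $\mathfrak g$ is a sum of finite-dimensional submodules if and only if $\operatorname{ad}_e$ is locally nilpotent.

**Proposition D.** Homogeneity cannot be dropped: in $\widehat{\mathfrak{sl}}_2$ some $e\in\mathfrak g_{s_1s_0}$ lies in no $\mathfrak{sl}_2$-triple.

## 3. Three computations by hand

**A single root space.** Suppose $0\neq e\in\mathfrak g_\beta$ with $\beta\in\Phi_w$, $w=s_{i_1}\cdots s_{i_k}$. Apply $s_{i_1}$, then $s_{i_2}$, and so on to $\beta$. The result after $k$ steps is $w^{-1}\beta<0$, so the sign changes at some step. The reflection $s_i$ permutes $\Phi^+\setminus\{\alpha_i\}$, so just before the first change the root is $\alpha_{i_j}$, and $\beta=s_{i_1}\cdots s_{i_{j-1}}\alpha_{i_j}$. A corresponding product of the automorphisms $r_i^{\rm ad}$ recalled in Section 5 carries $(e_{i_j},\alpha_{i_j}^\vee,f_{i_j})$ to a triple whose first member spans $\mathfrak g_\beta$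 and whose last lies in $\mathfrak g_{-\beta}$. Rescaling the first member by $s$ and the last by $s^{-1}$ gives a homogeneous triple containing $e$. The real problem is sums of vectors from several root spaces.

**Two root spaces in $\mathfrak{sl}_3$.** In Example 1 take $e=E_{12}+E_{13}\in\mathfrak g_{s_1s_2}\cap\mathfrak g_1$ and $f=aE_{21}+bE_{31}$, a general element of $\mathfrak g_{-1}$. Then $h=[e,f]$ has blocks $a+b$ and $-M$, with $M=\begin{pmatrix}a&a\\b&b\end{pmatrix}$. The row of $[h,e]$ is $(a+b)(1,1)+(1,1)M=2(a+b)(1,1)$. The column of $[h,f]$ is $-M\binom ab-(a+b)\binom ab=-2(a+b)\binom ab$. So $(e,h,f)$ is a triple exactly when $a+b=1$. Two lessons: $h$ never lies in $\mathfrak h$ (a diagonal $M$ would force $a=b=0$), so we must look for it in $\mathfrak g_0$; and the homogeneous triple is not unique.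

**An element with no homogeneous triple.** In $\widehat{\mathfrak{sl}}_2$ take $\alpha_0(\dot\tau)=\alpha_1(\dot\tau)=1$. The roots $n\delta$, $\alpha_1+n\delta$ and $-\alpha_1+n\delta$ have degrees $2n$, $2n+1$, $2n-1$, so $\mathfrak g_0=\mathfrak h$ and $\mathfrak g_{-1}=\langle f_0,f_1\rangle$. Let $e=e_0+e_1\in\mathfrak g_1$. If $f=af_0+bf_1$, then $h=[e,f]=a\alpha_0^\vee+b\alpha_1^\vee$ has $\alpha_0(h)=2a-2b=-\alpha_1(h)$. But $[h,e]=2e$ would need $\alpha_0(h)=\alpha_1(h)=2$. So there is no homogeneous triple. This does not contradict the theorems. For $k\ge0$ we have $[e,t^k\sigma_0]=-2t^k\sigma_++2t^{k+1}\sigma_-$, and then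
$$[e,[e,t^k\sigma_0]]=[\sigma_+,2t^{k+1}\sigma_-]+[t\sigma_-,-2t^k\sigma_+]=4t^{k+1}\sigma_0 ,$$
so $\operatorname{ad}_e$ is not locally nilpotent. We return to this element in the next section.

## 4. The finite-dimensional trace argument, and the center it cannot see

Write $E=\operatorname{ad}_e$. In a triple, $E^2f=[e,h]=-2e$. So the first thing to prove is that $e$ lies in the image of $E^2$.

Suppose for a moment that $\mathfrak g$ is finite-dimensional semisimple and $e$ is nilpotent. Since $E^2$ is symmetric for the Killing form, its image is the annihilator of its kernel. So we must show: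
$$E^2y=0\ \Longrightarrow\ \operatorname{tr}(EY)=0,\qquad Y=\operatorname{ad}_y .$$
Put $X=[E,Y]$; it commutes with $E$. Then $X^k=[E,X^{k-1}Y]$ has trace $0$ for all $k\ge1$, so $X$ is nilpotent. From $E^jY=YE^j+jXE^{j-1}$ one sees that $EY$ preserves $\ker E^j$: for $s\in\ker E^j$, $E^j(EYs)=YE^{j+1}s+(j+1)XE^js=0$. Moreover $E^{j-1}(EYs)=jXE^{j-1}s$, so through the embedding $E^{j-1}$ of $\ker E^j/\ker E^{j-1}$ the operator $EY$ acts on that quotient as $jX$. Hence $EY$ is nilpotent and its trace is $0$.

For infinite-dimensional $\mathfrak g$ the operator $EY$ has no trace on $\mathfrak g$, and the form $(\cdot,\cdot)$ of Section 1 is not given as a trace. One may still work on each finite-dimensional $\mathfrak g_n$ separately. This is where the approach stops. For $e\in\mathfrak g_d$, $y\in\mathfrak g_{-d}$ and $x=[e,y]$,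
$$(\dot\tau,x)=([e,y],\dot\tau)=(e,[y,\dot\tau])=d\,(e,y), \tag{2}$$
since $[y,\dot\tau]=dy$. So we need $(\dot\tau,x)=0$. The adjoint representation sees only $\operatorname{ad}_x$, and $\operatorname{ad}_x$ does not determine $(\dot\tau,x)$. Take $e=e_0+e_1$ as at the end of Section 3 and $y=f_0+f_1$. Then $x=\alpha_0^\vee+\alpha_1^\vee=c$ is central, so $E^2y=0$ and $\operatorname{ad}_x=0$, and yet, with $\varepsilon_0=\varepsilon_1=1$, $(e,y)=\varepsilon_0+\varepsilon_1=2$. This $e$ is outside our class, but it shows that no conclusion about $(\dot\tau,x)$ follows from the nilpotency of $\operatorname{ad}_x$ alone.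

The way past this point is to replace the adjoint representation by a representation that sees the functional $(\dot\tau,\cdot)$, including on the center. That is the module $V$: by Lemma 1, $(\dot\tau,x)$ is, up to the factor $-N$, the eigenvalue of $x$ on $v$. In the example, with $N=1$, $c$ acts on $v$ by $-2$. What must be paid is that we need $e$ to be nilpotent on $v$, and this is the next point.

## 5. Elements of $\mathfrak g_w$ act locally nilpotently on $V$

We recall [K, Lemma 3.8]. On an integrable module $V$, and on $\mathfrak g$ itself with the adjoint action, put $r_i=\exp(f_i)\exp(-e_i)\exp(f_i)$. Then $r_i^{\rm ad}$ is an automorphism of $\mathfrak g$ with $r_i^{\rm ad}(\mathfrak g_\beta)=\mathfrak g_{s_i\beta}$, and $r_i^V\,a\,(r_i^V)^{-1}=r_i^{\rm ad}(a)$ as operators on $V$, for $a\in\mathfrak g$.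

**Lemma 2.** If $e\in\mathfrak g_w$, then $e$ acts locally nilpotently on $V$.

*Proof.* The purpose is to conjugate $e$ into $\mathfrak n^-$, where nilpotency on a lowest weight module is evident. Let $w=s_{i_1}\cdots s_{i_k}$ and $R=r_{i_1}\cdots r_{i_k}$. Then
$$e':=(R^{\rm ad})^{-1}e\in\bigoplus_{\beta\in\Phi_w}\mathfrak g_{w^{-1}\beta}\subset\mathfrak n^- ,$$
because $w^{-1}\beta<0$ for $\beta\in\Phi_w$. On $V$ we have $e=R^Ve'(R^V)^{-1}$. Each weight of $V$ is $-\lambda+\gamma$ with $\gamma=\sum n_i\alpha_i\in Q_+$; call $\sum n_i$ its height. Every root component of $e'$ strictly lowers the height, and heights are $\ge0$. So if $u$ is a sum of weight vectors of height $\le m$, then $(e')^{m+1}u=0$. Hence $e'$ is locally nilpotent on $V$, and so is its conjugate $e$. $\square$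

Together with Kumar's theorem, Lemma 2 shows that every $e\in\mathfrak g_w\cap\mathfrak g_d$ satisfies the condition

**(N)** $\operatorname{ad}_e$ is locally nilpotent on $\mathfrak g$, and $e^nv=0$ for some $n$.

In Sections 6–8 we assume only that $e\in\mathfrak g_d$, $d\ge1$, satisfies (N). This proves Theorem A and the existence part of Theorem B at once. If $e=0$, the zero triple works ($\mathfrak g$ is a direct sum of trivial one-dimensional modules), so let $e\ne0$.

## 6. A Heisenberg relation on $v$, and a solution of $E^2z=-2e$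

**Lemma 3.** If $y\in\mathfrak g_{-d}$ and $[e,[e,y]]=0$, then $(e,y)=0$.

*Proof.* Put $x=[e,y]\in\mathfrak g_0$, so $[x,e]=0$, and by (2) $(\dot\tau,x)=d(e,y)$. Put $\kappa=Nd\,(e,y)$. By Lemma 1, $yv=0$ and $xv=-\kappa v$. For $n\ge1$, since $[y,e]=-x$ and $x$ commutes with $e$,
$$y\,e^nv=e^nyv-\sum_{a=0}^{n-1}e^a\,x\,e^{n-1-a}v=-n\,e^{n-1}xv=n\kappa\,e^{n-1}v .$$
If $\kappa\ne0$, then $e^{n-1}v\ne0$ implies $y\,e^nv\ne0$, hence $e^nv\ne0$. Starting from $v\neq0$, induction gives $e^nv\ne0$ for all $n$, contradicting (N). So $\kappa=0$ and $(e,y)=0$. $\square$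

Note that $x$ need not commute with $y$; it was enough that $x$ acts on $v$ by a scalar. For $e_0+e_1$ of Section 3 the computation gives, with $N=1$, $y\,e^nv=2n\,e^{n-1}v$, so there $e^nv\ne0$ for all $n$.

**Step 1: $e$ is in the image of $E^2$.** This step produces a first candidate for $f$ and the final $h$. Consider $E^2:\mathfrak g_{-d}\to\mathfrak g_d$. For $y,y'\in\mathfrak g_{-d}$, applying invariance twice gives $(E^2y,y')=(y,E^2y')$. So $E^2(\mathfrak g_{-d})$ is contained in the annihilator, in $\mathfrak g_d$, of $\ker(E^2|_{\mathfrak g_{-d}})$. Since the pairing $\mathfrak g_d\times\mathfrak g_{-d}$ is perfect, this annihilator has dimension $\dim\mathfrak g_{-d}-\dim\ker(E^2|_{\mathfrak g_{-d}})=\dim E^2(\mathfrak g_{-d})$, so the two spaces coincide. By Lemma 3, $e$ lies in the annihilator. Hence there is $z\in\mathfrak g_{-d}$ with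
$$E^2z=-2e,\qquad h:=[e,z]\in\mathfrak g_0,\qquad [h,e]=2e. \tag{3}$$

## 7. The spectrum of $\operatorname{ad}_h$ on $\ker\operatorname{ad}_e$, and the element $f$

The pair $(e,h)$ is now fixed, and $z$ satisfies every relation of a triple except possibly $[h,z]=-2z$. We correct $z$ by an element of $\ker E$, which changes neither $[e,z]=h$ nor $[h,e]=2e$. To do so we must control $H=\operatorname{ad}_h$ on $\ker E$. Write also $Z=\operatorname{ad}_z$.

**Step 2: a commutation formula.** It replaces the usual $\mathfrak{sl}_2$-identity, which we cannot yet use. We have $[E,Z]=H$ and $[H,E]=2E$, so $HE^m=E^m(H+2m)$. Hence for $n\ge1$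
$$E^nZ-ZE^n=\sum_{a=0}^{n-1}E^aHE^{n-1-a}=\sum_{a=0}^{n-1}E^{n-1}\bigl(H+2(n-1-a)\bigr)=nE^{n-1}(H+n-1). \tag{4}$$

**Step 3: high images vanish.** Finite-dimensionality of the whole algebra is replaced by the following.

**Lemma 4.** For fixed $n$, $E^i(\mathfrak g_{n-id})=0$ for all sufficiently large $i$. This uses only that $\operatorname{ad}_e$ is locally nilpotent.

*Proof.* For $a\in\mathfrak g_{n-id}$ and $b\in\mathfrak g_{-n}$, $(E^ia,b)=(-1)^i(a,E^ib)$. Since $\mathfrak g_{-n}$ is finite-dimensional and $E$ is locally nilpotent, $E^i\mathfrak g_{-n}=0$ for $i\gg0$. For such $i$, $E^ia\in\mathfrak g_n$ is orthogonal to $\mathfrak g_{-n}$, so it is $0$. $\square$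

**Step 4: eigenvalues of $H$ on $\ker E$.** We filter $\ker E$ by how far an element can be divided by $E$. Put
$$K_n=\ker E\cap\mathfrak g_n,\qquad K_n^i=K_n\cap E^i(\mathfrak g_{n-id}),\qquad K_n=K_n^0\supset K_n^1\supset K_n^2\supset\cdots$$
These spaces are $H$-stable: $EH=HE-2E$ shows that $H$ preserves $\ker E$, and $HE^i=E^i(H+2i)$ that it preserves $E^i(\mathfrak g_{n-id})$; $H$ preserves degrees because $h\in\mathfrak g_0$.

**Lemma 5.** (i) $(H-i)K_n^i\subset K_n^{i+1}$. (ii) $H$ is diagonalizable on $K_n$ with eigenvalues in $\mathbb Z_{\ge0}$, and its eigenvalues on $K_n^k$ are $\ge k$.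

*Proof.* (i) Let $s=E^iu\in K_n$ with $u\in\mathfrak g_{n-id}$. Then $E^{i+1}u=Es=0$, so (4) with exponent $i+1$ gives
$$E^{i+1}Zu=(i+1)E^i(H+i)u=(i+1)(H-2i+i)E^iu=(i+1)(H-i)s ,$$
using $E^iH=(H-2i)E^i$. Since $Zu\in\mathfrak g_{n-(i+1)d}$, the element $(H-i)s$ lies in $E^{i+1}(\mathfrak g_{n-(i+1)d})$, and it lies in $K_n$ by $H$-stability.

(ii) By Lemma 4 choose $i_0$ with $K_n^{i_0}=0$. If $k\ge i_0$, then $K_n^k=0$. If $k<i_0$, applying (i) successively for $i=k,k+1,\dots,i_0-1$ shows that $\prod_{k\le i<i_0}(H-i)=0$ on $K_n^k$. This polynomial has distinct roots, all $\ge k$. So $H$ is diagonalizable on $K_n^k$ with eigenvalues among $k,\dots,i_0-1$. Take $k=0$ for the first assertion. $\square$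

**Step 5: correcting $z$.** The aim is to remove the defect $u_0:=[h,z]+2z\in\mathfrak g_{-d}$. It lies in $K_{-d}$:
$$[e,u_0]=[[e,h],z]+[h,[e,z]]+2[e,z]=-2h+[h,h]+2h=0 .$$
By Lemma 5(ii) the eigenvalues of $H$ on $K_{-d}$ are nonnegative, so $H+2$ is invertible there. Choose $k\in K_{-d}$ with $(H+2)k=u_0$ and put $f:=z-k\in\mathfrak g_{-d}$. Then
$$[e,f]=[e,z]=h,\qquad [h,f]+2f=u_0-(H+2)k=0,\qquad [h,e]=2e .$$
So $(e,h,f)$ is a homogeneous $\mathfrak{sl}_2$-triple. This answers the question of Section 2 affirmatively.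

## 8. The adjoint module splits into finite-dimensional pieces

Write $F=\operatorname{ad}_f$, and let $S\subset\mathfrak g$ be the sum of all finite-dimensional $\langle e,h,f\rangle$-submodules. We want $S=\mathfrak g$. Recall that if $Eu=0$ and $Hu=mu$, then
$$EF^ju=j(m-j+1)F^{j-1}u\qquad(j\ge1). \tag{5}$$

**Step 6: if $u\in\mathfrak g_n$ and $E^ku=0$ for some $k\ge1$, then $u\in S$.** We use induction on $k$. Since $E$ is locally nilpotent and $\mathfrak g=\bigoplus\mathfrak g_n$, this gives $S=\mathfrak g$.

*Case $k=1$.* Here $u\in K_n$, and by Lemma 5(ii) we may assume $Hu=mu$ with $m\in\mathbb Z_{\ge0}$. By (5) with $j=m+1$, $EF^{m+1}u=0$. So $F^{m+1}u\in K_{n-(m+1)d}$, with $H$-eigenvalue $m-2(m+1)=-m-2<0$. By Lemma 5(ii), $F^{m+1}u=0$. Hence $u,Fu,\dots,F^mu$ span a finite-dimensional submodule, and $u\in S$.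

*Case $k\ge2$.* Now $E^{k-1}u\in K^{k-1}_{n+(k-1)d}$, because it is killed by $E$ and equals $E^{k-1}$ of an element of $\mathfrak g_n$. By Lemma 5(ii) we can write $E^{k-1}u=\sum_mu_m$ with $u_m\in K_{n+(k-1)d}$, $Hu_m=mu_m$ and $m\ge k-1$. Applying (5) repeatedly,
$$E^{k-1}F^{k-1}u_m=c_mu_m,\qquad c_m=(k-1)!\;m(m-1)\cdots(m-k+2)\ne0 ,$$
the product being nonzero because $m\ge k-1$. Put $u'=u-\sum_mc_m^{-1}F^{k-1}u_m\in\mathfrak g_n$. Then $E^{k-1}u'=E^{k-1}u-\sum_mu_m=0$, so $u'\in S$ by induction. By the case $k=1$, $u_m\in S$, so $F^{k-1}u_m\in S$. Hence $u\in S$.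

Therefore $\mathfrak g=S$ is a sum of finite-dimensional modules. By complete reducibility it is a sum, hence a direct sum, of finite-dimensional simple modules; in particular $\operatorname{ad}_f$ is locally nilpotent. This completes the proof of Theorem A and of existence in Theorem B.

## 9. Uniqueness up to a unipotent group

We finish Theorem B. If $e=0$, a homogeneous triple $(0,h',f')$ has $h'=[0,f']=0$ and $-2f'=[h',f']=0$, so it is the zero triple. Let $e\ne0$, let $(e,h,f)$ be the triple constructed above, and let $(e,h',f')$ be another triple with $h'\in\mathfrak g_0$, $f'\in\mathfrak g_{-d}$.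

**Step 7: the group.** We find the Lie algebra that moves $h$ to $h'$. Put
$$\mathfrak u:=K_0^1=\ker E\cap[e,\mathfrak g_{-d}] .$$
By Lemma 5(i) with $i=0$, $HK_0\subset K_0^1$, so every $H$-eigenvector in $K_0$ with nonzero eigenvalue lies in $\mathfrak u$. By Lemma 5(ii), $H$ is diagonalizable on $\mathfrak u$ with eigenvalues $\ge1$. So $\mathfrak u=\bigoplus_{j\ge1}\mathfrak u_j$ is exactly the sum of the $H$-eigenspaces of $K_0$ with eigenvalue $j\ge1$. Now $K_0$ is a subalgebra (the centralizer of $e$ in $\mathfrak g_0$) and $H$ is a derivation, so $[\mathfrak u_i,\mathfrak u_j]\subset\mathfrak u_{i+j}$, and $\mathfrak u$ is a finite-dimensional subalgebra. By Section 8, $H$ is diagonalizable on each finite-dimensional $\mathfrak g_n$. For $a\in\mathfrak u$, $\operatorname{ad}_a$ maps $\mathfrak g_n$ to itself and strictly raises $H$-eigenvalues, so it is nilpotent on $\mathfrak g_n$. Hence $\exp(\operatorname{ad}_a)$ is a well-defined automorphism of $\mathfrak g$. It preserves each $\mathfrak g_n$ and fixes $e$, since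 $[a,e]=0$. The group generated by these automorphisms is unipotent: on each $\mathfrak g_n$ all its elements preserve the filtration by $H$-eigenvalue $\ge p$ and act as the identity on the associated graded space.

**Step 8: moving $h$ to $h'$.** We do it one eigenvalue at a time. First, $h'-h=[e,f'-f]\in[e,\mathfrak g_{-d}]$ and $[e,h'-h]=-2e+2e=0$, so $h'-h\in\mathfrak u$. Write $\mathfrak u_{\ge j}=\bigoplus_{i\ge j}\mathfrak u_i$. Suppose $g$ is a product of exponentials as above with $\rho:=gh-h'\in\mathfrak u_{\ge j}$; for $j=1$ take $g=1$. Let $-c_j$ be the component of $\rho$ in $\mathfrak u_j$, and put $a=-c_j/j$. Then $[a,h]=-[h,a]=-ja=c_j$ and $[a,c_j]=0$, so $\exp(\operatorname{ad}_a)h=h+c_j$. Moreover $\exp(\operatorname{ad}_a)$ changes elements of $\mathfrak u$ only by elements of $\mathfrak u_{\ge j+1}$. Since $gh=h'+\rho=h+(h'-h)+\rho$ with $h'-h,\rho\in\mathfrak u$,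
$$\exp(\operatorname{ad}_a)gh\in h+c_j+(h'-h)+\rho+\mathfrak u_{\ge j+1}=h'+(c_j+\rho)+\mathfrak u_{\ge j+1}=h'+\mathfrak u_{\ge j+1} .$$
So $j$ can be raised by $1$. As $\mathfrak u_{\ge j}=0$ for $j\gg0$, after finitely many steps we have $g$ with $gh=h'$ and $ge=e$.

**Step 9: $gf=f'$.** It remains to compare the lowering elements. We have $[e,gf-f']=g[e,f]-h'=gh-h'=0$ and $[h',gf-f']=-2(gf-f')$. Apply $g^{-1}$, which fixes $e$, sends $h'$ to $h$ and preserves degrees: $g^{-1}(gf-f')\in K_{-d}$ satisfies $H(\cdot)=-2(\cdot)$. By Lemma 5(ii) it is $0$. So $g(e,h,f)=(e,h',f')$, which proves Theorem B. $\square$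

In the $\mathfrak{sl}_3$ computation of Section 3, $\mathfrak u$ consists of the elements $[e,aE_{21}+bE_{31}]$ with $a+b=0$. It is one-dimensional, matching the one-parameter family of triples $a+b=1$ found there.

## 10. When $\det A\ne0$ the adjoint representation suffices

We prove Theorem C. If a triple as in the statement exists, $\operatorname{ad}_e$ is locally nilpotent because $\mathfrak g$ is a sum of finite-dimensional $\mathfrak{sl}_2$-modules, on each of which $e$ is nilpotent.

Conversely, let $\det A\ne0$ and let $e\in\mathfrak g_d$ have locally nilpotent $\operatorname{ad}_e$; we may take $e\neq0$. In Sections 6–8 the condition on $v$ was used only in Lemma 3. So it suffices to prove: if $y\in\mathfrak g_{-d}$ and $[e,[e,y]]=0$, then $(e,y)=0$. Put $x=[e,y]\in\mathfrak g_0$. As before $[x,e]=0$, and by (2) $(\dot\tau,x)=d(e,y)$.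

**Step 10: $\operatorname{ad}_x$ is nilpotent on every $\mathfrak g_n$.** This recovers degree by degree what the trace gave in Section 4. Let $\mathfrak g_n^a$ be the generalized $a$-eigenspace of $\operatorname{ad}_x$ on $\mathfrak g_n$. Since $\operatorname{ad}_x$ is a derivation, $[\mathfrak g_m^a,\mathfrak g_n^b]\subset\mathfrak g_{m+n}^{a+b}$. Also $e,x\in\mathfrak g^0:=\bigoplus_n\mathfrak g_n^0$, because both commute with $x$. Let $y^0$ be the component of $y$ in $\mathfrak g_{-d}^0$. Comparing components in $[e,y]=x\in\mathfrak g_0^0$ gives $[e,y^0]=x$.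

*Claim: $\mathfrak g_n^a=0$ for all $n$ and all $a\ne0$.* Fix $a\ne0$, and let $E,Y,X$ be the actions of $e,y^0,x$ on $\bigoplus_n\mathfrak g_n^a$. Then $[E,Y]=X$ and $[X,E]=0$, so $E^jY=YE^j+jXE^{j-1}$, and $X$ is invertible on each $\mathfrak g_n^a$. Fix $n$ and put $P_j=\ker E^j\cap\mathfrak g_n^a$. For $s\in P_j$, $j\ge1$,
$$E^j(EYs)=YE^{j+1}s+(j+1)XE^js=0,\qquad E^{j-1}(EYs)=YE^js+jXE^{j-1}s=jXE^{j-1}s .$$
The first formula shows that $EY$ preserves $P_j$. The second shows that, through the embedding $E^{j-1}:P_j/P_{j-1}\hookrightarrow\mathfrak g^a_{n+(j-1)d}$, $EY$ acts on $P_j/P_{j-1}$ as $jX$. The image of this embedding is finite-dimensional and $X$-stable ($X$ commutes with $E$, so it preserves $P_j$), and $X$ is injective on it; so $EY$ is bijective on $P_j/P_{j-1}$. As $\mathfrak g_n^a=P_J$ for $J\gg0$, $EY$ is bijective on $\mathfrak g_n^a$. Since $Y$ maps $\mathfrak g_n^a$ to $\mathfrak g_{n-d}^a$, the map $E:\mathfrak g_{n-d}^a\to\mathfrak g_n^a$ is surjective, for every $n$. Iterating, $E^i(\mathfrak g_{n-id}^a)=\mathfrak g_n^a$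 for all $i$. By Lemma 4, which needs only local nilpotency of $\operatorname{ad}_e$, the left side is $0$ for $i\gg0$. This proves the claim, and with it that $\operatorname{ad}_x$ is nilpotent on every $\mathfrak g_n$.

**Step 11: the structure of $\mathfrak g_0$.** We need it to split $x$ into a central and a nilpotent part. The set $\Phi_0=\{\beta\in\Phi:\beta(\dot\tau)=0\}$ is finite, since $\mathfrak g_0$ is finite-dimensional. For $i\in I_0$ the reflection $s_i$ preserves it, as $(s_i\beta)(\dot\tau)=\beta(\dot\tau)-\beta(\alpha_i^\vee)\alpha_i(\dot\tau)=\beta(\dot\tau)$. On $\bigoplus_{i\in I_0}\mathbb Z\alpha_i$ these reflections generate the Weyl group of the submatrix $A_{I_0}$, which acts faithfully there: if $w\ne1$ has a reduced expression ending in $s_i$, then $w\alpha_i<0$. Since $\Phi_0$ is contained in this lattice and contains its basis $\{\alpha_i\}_{i\in I_0}$, the Weyl group of $A_{I_0}$ embeds in the permutations of a finite set. So it is finite, and $A_{I_0}$ is of finite type [K, Prop. 4.9].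

Let $\mathfrak s=\langle e_i,f_i:i\in I_0\rangle$. Its generators satisfy the Chevalley–Serre relations of $A_{I_0}$, so by Serre's theorem $\mathfrak s$ is a quotient of a finite-dimensional semisimple Lie algebra, hence semisimple. Let $\mathfrak c=\{t\in\mathfrak h:\alpha_i(t)=0\ \forall i\in I_0\}$. The $\alpha_i$ are linearly independent, so $\mathfrak c$ has codimension $|I_0|$ in $\mathfrak h$. If $\sum_{i\in I_0}b_i\alpha_i^\vee\in\mathfrak c$, then $\sum_{i\in I_0}b_iA_{ij}=0$ for all $j\in I_0$, so all $b_i=0$, since $A_{I_0}$ is invertible. Hence $\mathfrak h=\mathfrak c\oplus\bigoplus_{i\in I_0}\mathbb C\alpha_i^\vee$. As $\mathfrak s=\mathfrak n_0^-\oplus\bigoplus_{i\in I_0}\mathbb C\alpha_i^\vee\oplus\mathfrak n_0^+$, we get $\mathfrak g_0=\mathfrak c\oplus\mathfrak s$. The elements of $\mathfrak c$ commute with $\mathfrak h$ and with $e_i,f_i$ for $i\in I_0$, so $\mathfrak c$ is central in $\mathfrak g_0$, and it is the whole center because $\mathfrak s$ has trivial center.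

**Step 12: $(\dot\tau,x)=0$.** Write $x=t+x'$ with $t\in\mathfrak c$, $x'\in\mathfrak s$. On $\mathfrak s$ we have $\operatorname{ad}_{x'}=\operatorname{ad}_x$, which is nilpotent by Step 10. So $x'$ is a nilpotent element of the semisimple algebra $\mathfrak s$, and it acts nilpotently on every finite-dimensional $\mathfrak s$-module, in particular on each $\mathfrak g_n$. Since $t$ is central in $\mathfrak g_0$, $\operatorname{ad}_x$ and $\operatorname{ad}_{x'}$ commute, so $\operatorname{ad}_t=\operatorname{ad}_x-\operatorname{ad}_{x'}$ is nilpotent on each $\mathfrak g_n$. It is also diagonalizable, because $t\in\mathfrak h$. So $\operatorname{ad}_t=0$, that is, $\alpha_i(t)=0$ for all $i$. Because $\det A\ne0$, the $\alpha_i$ form a basis of $\mathfrak h^*$, and $t=0$. Thus $x\in\mathfrak s=[\mathfrak s,\mathfrak s]$. For $a,b\in\mathfrak s\subset\mathfrak g_0$ we have $(\dot\tau,[a,b])=([\dot\tau,a],b)=0$. Therefore $d(e,y)=(\dot\tau,x)=0$, which proves Theorem C. $\square$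

The hypothesis $\det A\ne0$ entered in one place, to kill the central part $t$ of $x$. In the proof of Theorem B the module $V$ does the corresponding work.

## 11. A non-homogeneous element of $\mathfrak g_{s_1s_0}$ with no triple

We prove Proposition D. In $\widehat{\mathfrak{sl}}_2$, with the notation of Example 3, let
$$e=(1+t)\sigma_+=\sigma_++t\sigma_+\in\mathfrak g_{s_1s_0}.$$
Suppose $(e,h,f)$ is an $\mathfrak{sl}_2$-triple. Since $\mathfrak{sl}_2$ is perfect, the triple lies in $[\mathfrak g,\mathfrak g]=\mathfrak{sl}_2[t^{\pm1}]\oplus\mathbb Cc$. Reducing modulo $c$ we get a triple in $\mathfrak{sl}_2[t^{\pm1}]$ with the same $e$; keep the names $h,f$. These are Laurent polynomials in $t$ with values in $\mathfrak{sl}_2$, and the bracket is pointwise. At $t=-1$ we have $e(-1)=0$, so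
$$h(-1)=[e(-1),f(-1)]=0 .$$
Differentiate $[h,e]=2e$ with respect to $t$ and set $t=-1$. Since $e'(-1)=\sigma_+$,
$$2\sigma_+=2e'(-1)=[h'(-1),e(-1)]+[h(-1),e'(-1)]=0 ,$$
a contradiction. So $e$ lies in no $\mathfrak{sl}_2$-triple. $\square$

This agrees with Theorem A. If $\alpha_0(\dot\tau)=p$ and $\alpha_1(\dot\tau)=q$, the two terms of $e$ have degrees $q$ and $2q+p$. They could agree only if $p+q=0$, i.e. $p=q=0$ by dominance. But then $\mathfrak g_0=\mathfrak g$ is infinite-dimensional, and $\tau$ is not allowed. So $e$ is homogeneous for no admissible $\tau$.
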